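\title{Gorenstein Artin rings mapping onto an Artinian local ring:\\ a question on lengths}

\begin{abstract}
Given an Artinian local ring $R$, is there a Gorenstein Artin local ring $S$ mapping onto $R$ with $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$? We show that the answer is no. Over every field there is a local algebra $R$ of length $8$ with $\lambda(R/\operatorname{soc}R)=5$ for which every such $S$, of equal or mixed characteristic, has $\lambda(S)-\lambda(R)\ge 6$. Over an infinite field the least value of $\lambda(S)-\lambda(R)$, among rings $S$ containing a field, can grow quadratically in $\lambda(R/\operatorname{soc}R)$. We also give a sufficient criterion for a positive answer, which is necessary when every map from the canonical module $\omega_R$ to $R$ lands in the socle, and we prove that the answer is yes when $R$ is Gorenstein.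
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative with identity. Let $(R,\mathfrak m,k)$ be an Artinian local ring, write $\lambda(-)$ for length, and let $\operatorname{soc}R=(0:_R\mathfrak m)$ be the socle of $R$. An Artinian local ring is \emph{Gorenstein} if its socle is simple, that is, of length one. We call a surjective ring homomorphism $\pi\colon S\to R$ from a Gorenstein Artin local ring $S$ a \emph{Gorenstein cover} of $R$, and the number $\lambda(S)-\lambda(R)=\lambda(\ker\pi)$ its \emph{colength}. Nothing else is required of $S$; it may have mixed characteristic even when $R$ contains a field.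

Colength $0$ occurs exactly when $R$ is Gorenstein, so the least colength of a cover measures how far $R$ is from being Gorenstein. Covers always exist: the idealization recalled in Section~\ref{sec:duality} has colength $\lambda(R)$. The following question, posed in \cite{Ananthnarayan}, asks about a smaller value.

\begin{quote}
\textbf{Question.} Does every Artinian local ring $R$ have a Gorenstein cover $S\to R$ with $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$?
\end{quote}

The first examples all say yes.
\begin{itemize}
\item For $R=k[x]/(x^h)$ we have $\lambda(R/\operatorname{soc}R)=h-1$, and $S=k[x]/(x^{2h-1})$ works.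
\item For $R=k[x_1,\dots,x_n]/(x_1,\dots,x_n)^2$ we have $\lambda(R/\operatorname{soc}R)=1$. The ring $S=k[x_1,\dots,x_n]/(x_ix_j\ (i\ne j),\ x_i^2-x_1^2,\ x_1^3)$ has basis $1,x_1,\dots,x_n,x_1^2$; its socle is $kx_1^2$ because $x_i\sum_ja_jx_j=a_ix_1^2$, and $S/\operatorname{soc}S=R$.
\item For $R=k[x,y]/(x,y)^3$ we have $\lambda(R)=6$ and $\lambda(R/\operatorname{soc}R)=3$, and $S=k[x,y]/(x^3,y^3)$, of length $9$, works.
\end{itemize}
The number $\lambda(R/\operatorname{soc}R)$ also arises for a structural reason. Let $\omega_R$ be the injective hull of $k$ over $R$, and consider the condition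
\begin{itemize}
\item[(T)] every $R$-linear map $\omega_R\to R$ has image in $\operatorname{soc}R$.
\end{itemize}
Under (T), every cover has colength at least $\lambda(R/\operatorname{soc}R)$ (Lemma~\ref{lem:basic}). On the other hand, for $R$ not Gorenstein the attained colengths form an upward closed set (Theorem~\ref{thm:positive}), so the Question asks whether the bound $\lambda(R)$ given by the idealization can always be improved by $\lambda(\operatorname{soc}R)$. For rings with (T) no larger improvement is possible, and the examples suggest that this one is always available. It is not.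

\begin{theorem}\label{thm:counter}
Let $k$ be any field and
\[
R=k[x_1,y_1,x_2,y_2]/\bigl(x_1x_2,\;x_1y_2,\;y_1x_2,\;y_1y_2,\;x_1^2-x_2^2,\;x_1y_1-x_2y_2,\;y_1^2-y_2^2\bigr).
\]
Then $R$ is Artinian local, $\lambda(R)=8$, $\lambda(R/\operatorname{soc}R)=5$, and every Gorenstein Artin local ring $S$ mapping onto $R$ has $\lambda(S)-\lambda(R)\ge6$. In particular no such $S$ has $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$.
\end{theorem}

The failure is not confined to a difference of one.

\begin{theorem}\label{thm:quadratic}
\begin{enumerate}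
\item[(a)] Let $k$ be an infinite field and $\varepsilon>0$. For all large even $n$ there is a finite-dimensional local $k$-algebra $R$ with residue field $k$, one of the rings $R(\mathcal Q)$ of Section~\ref{sec:quadratic}, with $\mathfrak m^3=0$, $\operatorname{soc}R=\mathfrak m^2$ of length $\lceil n(n+1)/4\rceil$ and $\lambda(R/\operatorname{soc}R)=n+1$, such that every Gorenstein Artin local ring $S$ that contains a field and maps onto $R$ satisfies
\[
\lambda(S)-\lambda(R)\ \ge\ \bigl(\tfrac1{36}-\varepsilon\bigr)\,\lambda(R/\operatorname{soc}R)^2 .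
\]
If $\operatorname{char}k=0$, the condition that $S$ contain a field holds automatically.
\item[(b)] Every Artinian local ring $R$ with $\operatorname{soc}R=\mathfrak m^2$ and $\mathfrak m^3=0$ has a Gorenstein cover of colength at most $\lambda(R/\operatorname{soc}R)^2$.
\end{enumerate}
\end{theorem}

Thus over an infinite field the least colength of a cover containing a field is not bounded by any linear function of $\lambda(R/\operatorname{soc}R)$, and by (b) the quadratic order in (a) is the largest possible in the class of rings used. On the positive side we have the following.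

\begin{theorem}\label{thm:positive}
Let $R$ be an Artinian local ring.
\begin{enumerate}
\item[(a)] If $R$ is Gorenstein, then $R$ has a Gorenstein cover of colength $\lambda(R/\operatorname{soc}R)$.
\item[(b)] If $R$ is not Gorenstein, the set of colengths of Gorenstein covers of $R$ is upward closed. Hence $\lambda(R/\operatorname{soc}R)$ is attained if and only if some cover has colength at most $\lambda(R/\operatorname{soc}R)$.
\end{enumerate}
\end{theorem}

The negative results rest on one observation. If $R$ satisfies (T) and a cover has colength $\lambda(R/\operatorname{soc}R)$, then multiplication in $S$ induces a nondegenerate symmetric form on $\operatorname{soc}R$ (Section~\ref{sec:basic}). In the ring of Theorem~\ref{thm:counter} the relations force this form to vanish (Section~\ref{sec:counter}). Conversely, such a form can be used to build a cover, which gives the criterion of Proposition~\ref{prop:criterion}. When $\operatorname{soc}R=\mathfrak m^2$ the form comes from a linear functional on quartics, and Theorem~\ref{thm:quadratic} follows by counting parameters: there are fewer functionals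 than rings (Section~\ref{sec:quadratic}). Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}, which depends only on Section~\ref{sec:duality}.

\section{Matlis duality and the idealization}\label{sec:duality}

Let $(P,\mathfrak m_P,k)$ be a Noetherian local ring and $E$ the injective hull of $k$ over $P$: an injective $P$-module containing $k$ such that every nonzero submodule of $E$ meets $k$. We use the following standard facts.

\begin{enumerate}
\item[(D1)] The socle of $E$ is $k$, and every element of $E$ is killed by a power of $\mathfrak m_P$. Conversely, a module $G$ with simple socle whose elements are killed by powers of $\mathfrak m_P$ embeds in $E$: extend $\operatorname{soc}G\cong k\subset E$ to a map $G\to E$; its kernel has zero socle, hence is zero. For $0\ne e\in E$ the ring $P/\operatorname{ann}e\cong Pe$ has finite length and simple socle, so it is Gorenstein Artin.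
\item[(D2)] If $P/J$ is a nonzero ring of finite length, then $0:_EJ=\operatorname{Hom}_P(P/J,E)$ is the injective hull $\omega_{P/J}$ of $k$ over $P/J$, and it has length $\lambda(P/J)$. For $R$ Artinian local, $\omega_R$ is a faithful module with simple socle and $\lambda(\omega_R)=\lambda(R)$.
\item[(D3)] An Artinian local ring $S$ is Gorenstein if and only if $S\cong\omega_S$; for the forward direction, $S$ embeds in $\omega_S$ by (D1) and the lengths agree. For such $S$ and a proper ideal $I$, (D2) gives
\[
0:_SI\cong\omega_{S/I},\qquad \lambda(0:_SI)=\lambda(S/I),\qquad 0:_S(0:_SI)=I ;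
\]
the last equality holds because $I\subset 0:(0:I)$ and both sides have length $\lambda(I)$.
\item[(D4)] If $R$ is a finite-dimensional local $k$-algebra with residue field $k$, then $\omega_R=\operatorname{Hom}_k(R,k)$ with $(r\varphi)(s)=\varphi(rs)$, and lengths of $R$-modules are $k$-dimensions.
\end{enumerate}

The \emph{idealization} $R\ltimes\omega_R$ is the group $R\oplus\omega_R$ with product $(r,\varphi)(r',\varphi')=(rr',r\varphi'+r'\varphi)$. It is Artinian local with maximal ideal $\mathfrak m\oplus\omega_R$. If $(r,\varphi)$ lies in its socle, multiplying by the elements $(0,\psi)$ gives $r\omega_R=0$, so $r=0$ by faithfulness; multiplying by $(x,0)$ with $x\in\mathfrak m$ then gives $\varphi\in\operatorname{soc}\omega_R$. The socle is therefore simple, and the projection $R\ltimes\omega_R\to R$ is a Gorenstein cover of colength $\lambda(\omega_R)=\lambda(R)$.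

\section{The annihilator of the kernel}\label{sec:basic}

To bound the colength from below we must control all covers $\pi\colon S\to R$ at once, and we know nothing about $S$ except that it is Gorenstein. One ideal of $S$, however, is determined by $R$: by (D3) the annihilator $N$ of $I=\ker\pi$ is a copy of $\omega_R$. The restriction of $\pi$ to $N$ is then a map $\omega_R\to R$ whose kernel $N\cap I$ lies in $I$. If all maps $\omega_R\to R$ have small image, this kernel is large, and so is $I$. Condition (T) makes this precise.

\begin{lemma}\label{lem:basic}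
Let $R$ be an Artinian local ring satisfying \textup{(T)}. Let $\pi\colon(S,\mathfrak n)\to R$ be a Gorenstein cover, $I=\ker\pi$, $N=0:_SI$ and $\mathfrak a=\pi(N)$.
\begin{enumerate}
\item[(1)] $\mathfrak a\subset\operatorname{soc}R$.
\item[(2)] With $s=\lambda(\operatorname{soc}R)-\lambda(\mathfrak a)\ge0$ and $\delta=\lambda(I/(I\cap N))\ge0$,
\[
\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)+s+\delta .
\]
The colength equals $\lambda(R/\operatorname{soc}R)$ if and only if $N=\pi^{-1}(\operatorname{soc}R)$.
\item[(3)] $N^2\subset\operatorname{soc}S\cong k$, and multiplication in $S$ induces a nondegenerate symmetric $k$-bilinear form $\mathfrak a\times\mathfrak a\to\operatorname{soc}S$.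
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The ideal $N$ is killed by $I$, so it is an $R$-module, isomorphic to $\omega_R$ by (D3), and $\pi|_N\colon N\to R$ is $R$-linear. Apply (T).

(2) Since $\lambda(N)=\lambda(R)$ and $N/(N\cap I)\cong\mathfrak a$,
\[
\lambda(N\cap I)=\lambda(R)-\lambda(\mathfrak a)=\lambda(R/\operatorname{soc}R)+s ,
\]
and $\lambda(I)=\lambda(N\cap I)+\delta$. Finally, $s=\delta=0$ means that $\pi(N)=\operatorname{soc}R$ and $I\subset N$, which together say $N=\pi^{-1}(\operatorname{soc}R)$.

(3) By (1), $\pi(\mathfrak nN)=\mathfrak m\mathfrak a=0$, so $\mathfrak nN\subset I$ and $\mathfrak nN^2\subset IN=0$. Thus $N^2\subset\operatorname{soc}S$. As $N(N\cap I)=0$, the product $N\times N\to\operatorname{soc}S$ factors through $N/(N\cap I)\cong\mathfrak a$ in each variable. Both $\mathfrak a$ and $\operatorname{soc}S$ are killed by $\mathfrak n$, so the induced $S$-bilinear form is $k$-bilinear. If $x\in N$ satisfies $xN=0$, then $x\in0:N=I$ by (D3), so $x$ maps to $0$ in $\mathfrak a$.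
\end{proof}

The number $s$ measures how much of $\operatorname{soc}R$ the ideal $N$ fails to reach, and $\delta$ how far $I$ is from lying in $N$; note that $\delta=0$ is equivalent to $I^2=0$. For the idealization $N=I$, so $s=\lambda(\operatorname{soc}R)$ and $\delta=0$, and (2) returns the colength $\lambda(R)$. Condition (T) enters only through (1). It fails for every Gorenstein ring that is not a field, since then $\omega_R\cong R$, and so does the lower bound in (2), since $S=R$ is a cover of colength $0$.

\section{The counterexample}\label{sec:counter}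

The ring of Theorem~\ref{thm:counter} is built from two copies of the third example of the introduction, so we treat the two rings together. Let $R_1=k[x_1,y_1]/(x_1,y_1)^3$, and let $R_2$ be the ring of Theorem~\ref{thm:counter}.

\begin{lemma}\label{lem:Rr}
Let $r\in\{1,2\}$. The ring $R_r$ is local with $\mathfrak m^3=0$ and has the $k$-basis $1$; $x_i,y_i$ $(1\le i\le r)$; $u,v,w$, where
\[
x_i^2=u,\qquad x_iy_i=v,\qquad y_i^2=w\qquad(1\le i\le r),
\]
and products of two variables with different indices are zero. Moreover $\operatorname{soc}R_r=\mathfrak m^2=\langle u,v,w\rangle$, $\lambda(R_r)=2r+4$, $\lambda(R_r/\operatorname{soc}R_r)=2r+1$, and $R_r$ satisfies \textup{(T)}.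
\end{lemma}

\begin{proof}
For $r=1$ the basis is that of the monomials of degree at most two. For $r=2$, a cubic monomial involving both indices is zero. A cubic monomial in one index is a quadratic monomial times a variable; replacing the quadratic monomial by the corresponding one in the other index produces a monomial involving both indices, so it is zero too. Hence the graded ring $R_2$ vanishes in degrees $\ge3$. The seven relations are linearly independent in the $10$-dimensional space of quadrics, so the degree-two part has dimension three, with basis $u,v,w$.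

For $\ell=\sum_i(a_ix_i+b_iy_i)$ we have $x_i\ell=a_iu+b_iv$ and $y_i\ell=a_iv+b_iw$. Since $\mathfrak m^3=0$, this gives:
\begin{itemize}
\item[$(*)$] an element of $\mathfrak m$ killed by all $x_i$, or killed by all $y_i$, lies in $\mathfrak m^2$.
\end{itemize}
In particular $\operatorname{soc}R_r=\mathfrak m^2$, and the lengths follow.

For (T), let $1^*,x_i^*,y_i^*,u^*,v^*,w^*$ be the dual basis of $\omega=\operatorname{Hom}_k(R_r,k)$. By (D4), $(x_iu^*)(s)=u^*(x_is)$ is the coefficient of $u$ in $x_is$; among basis elements $s$ it is nonzero only for $s=x_i$. Reading the multiplication table in this way for each pair gives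
\[
x_iu^*=x_i^*,\quad y_iu^*=0,\quad x_iv^*=y_i^*,\quad y_iv^*=x_i^*,\quad x_iw^*=0,\quad y_iw^*=y_i^*,
\]
and $x_1x_1^*=1^*$. So $u^*,v^*,w^*$ generate $\omega$. Let $f\colon\omega\to R_r$ be $R_r$-linear, with $\alpha=f(u^*)$, $\beta=f(v^*)$, $\gamma=f(w^*)$. The relations $y_iu^*=0$, $x_iw^*=0$ and $y_iv^*=x_iu^*$ give
\[
y_i\alpha=0,\qquad x_i\gamma=0,\qquad y_i\beta=x_i\alpha\qquad(1\le i\le r).
\]
An element killing $y_1\ne0$ or $x_1\neq0$ is not a unit, so $\alpha,\gamma\in\mathfrak m$, and $\alpha,\gamma\in\mathfrak m^2$ by $(*)$. Then $y_i\beta=x_i\alpha=0$, and the same two steps give $\beta\in\mathfrak m^2$. Hence $f(\omega)\subset\mathfrak m^2=\operatorname{soc}R_r$.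
\end{proof}

\begin{example}\label{ex:R1}
Take $R=R_1$, drop the index, and let $S=k[x,y]/(x^3,y^3)$, with basis $x^ay^b$ $(0\le a,b\le2)$ and socle $kx^2y^2$. Here $I=\langle x^2y,xy^2,x^2y^2\rangle$. The ideal $\mathfrak n^2$ kills $I$ and has length $6=\lambda(R)$, so $N=\mathfrak n^2=\pi^{-1}(\operatorname{soc}R)$ and $s=\delta=0$. The form of Lemma~\ref{lem:basic}(3) multiplies the lifts $x^2,xy,y^2$ of $u,v,w$: the products $u\cdot w$ and $v\cdot v$ give $x^2y^2$, while $u\cdot u$, $u\cdot v$, $v\cdot w$, $w\cdot w$ give $x^4=x^3y=xy^3=y^4=0$. The Gram matrix is antidiagonal and invertible. By Lemma~\ref{lem:basic}(2), the colength $3$ of this cover is the least possible for $R_1$.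
\end{example}

In the example the form is carried by products of four variables. To destroy it we want every such product to vanish in every cover, whatever lifts are chosen. In $R_2$ each socle element has two names, such as $u=x_1^2=x_2^2$. When two socle elements are paired, we may name the first with index $1$ and the second with index $2$; for instance $u\cdot u$ is represented by $X_1^2X_2^2=(X_1X_2)^2$, the square of an element of $I$, and $I^2=0$ when $\delta=0$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The lengths and (T) are in Lemma~\ref{lem:Rr}. Suppose that a cover $\pi\colon S\to R=R_2$ has colength at most $5$. By Lemma~\ref{lem:basic}(2) the colength is $5$ and $N=\pi^{-1}(\operatorname{soc}R)\supset I$. Let $X_i,Y_i\in S$ lift $x_i,y_i$, and put $T_i=(X_i,Y_i)^2\subset S$. For $i=1$ and for $i=2$ we have $\pi(T_i)=(x_i,y_i)^2=\langle u,v,w\rangle=\operatorname{soc}R$, so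
\[
N=T_1+I=T_2+I .
\]
The ideals $T_1I$, $T_2I$ and $I^2$ lie in $NI=0$. Also $(X_1,Y_1)(X_2,Y_2)\subset I$, because $x_1x_2=x_1y_2=y_1x_2=y_1y_2=0$ in $R$. Therefore
\[
N^2=(T_1+I)(T_2+I)=T_1T_2=\bigl[(X_1,Y_1)(X_2,Y_2)\bigr]^2\subset I^2=0 .
\]
Then $N\subset0:N=I$, so $\operatorname{soc}R=\pi(N)=0$, a contradiction.
\end{proof}

\begin{remark}\label{rem:oneletter}
Two names for the socle are not enough without (T). In $k[x_1,x_2]/(x_1x_2,x_1^2-x_2^2)$, with one variable per index, the socle is spanned by $x_1^2=x_2^2$; but this ring is Gorenstein, (T) fails, and the answer to the Question is yes by Theorem~\ref{thm:positive}(a) (see Example~\ref{ex:integrate}). The second variable in each index is what produces (T).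
\end{remark}

\section{A criterion}\label{sec:criterion}

The form on $\operatorname{soc}R$ in Lemma~\ref{lem:basic}(3) is not visible inside $R$, where products of socle elements vanish. It is visible in a presentation. Let $(P,\mathfrak m_P,k)$ be a Noetherian local ring, let $R=P/J$ be Artinian and not a field, and put $K=J:\mathfrak m_P$, so that $K/J=\operatorname{soc}R$. Since $R$ is not a field, $K\subset\mathfrak m_P$, whence
\[
JK\subset K^2\subset\mathfrak m_PK\subset J,\qquad \mathfrak m_PK^2=(\mathfrak m_PK)K\subset JK .
\]
So $K^2/JK$ is a $k$-vector space, and multiplication gives a symmetric $k$-bilinear map $K/J\times K/J\to K^2/JK$. A linear functional on the target turns it into a form on $\operatorname{soc}R$.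

\begin{proposition}\label{prop:criterion}
Let $P$, $J$, $K$ and $R=P/J$ be as above.
\begin{enumerate}
\item[(a)] If there is a $k$-linear map $\theta\colon K^2/JK\to k$ such that $(p,q)\mapsto\theta(pq)$ is nondegenerate on $K/J$, then some Gorenstein Artin quotient $S$ of $P$ maps onto $R$ with $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$.
\item[(b)] Conversely, let $R$ be an Artinian local ring, not a field, satisfying \textup{(T)}. For every Gorenstein cover $S\to R$ of colength $\lambda(R/\operatorname{soc}R)$ and every surjection $P\to S$ from a Noetherian local ring, with $J=\ker(P\to R)$, such a $\theta$ exists.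
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By (D1) a Gorenstein quotient of $P$ is given by an element $e$ of the injective hull $E$ of $k$ over $P$, and we want $e$ to reproduce $\theta$. Regard $\theta$ as a $P$-linear map to $k=\operatorname{soc}E$. By injectivity of $E$, extend it from $K^2/JK$ to $J/JK$, and extend the composite $J\to J/JK\to E$ to a map $P\to E$. Let $e$ be the image of $1$. Then
\[
JKe=0,\qquad ze=\theta(z)\ \text{ for }z\in K^2 .
\]
Since $K/J\ne0$, nondegeneracy gives $\theta\ne0$ and $e\ne0$. Put $J'=\operatorname{ann}e$ and $S=P/J'$, a Gorenstein Artin ring by (D1). Nondegeneracy now reads: no $q\in K\setminus J$ satisfies $qKe=0$. We use it twice.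

\emph{$J'\subset J$, so $S$ maps onto $R$.} Otherwise $(J+J')/J$ is a nonzero ideal of $R$ and meets $\operatorname{soc}R$: there are $q\in J'$ and $r\in J$ with $q+r\in K\setminus J$. Then $q\in K\setminus J$ and $qKe=0$, which is excluded.

\emph{The colength.} Let $A=\{p\in P:pJe=0\}$, so that $A/J'=0:_S(J/J')$ and $A\supset K$. By (D3), $\lambda(J/J')=\lambda(S)-\lambda(A/J')=\lambda(P/A)$. Suppose $A\ne K$. The module $A/K$ has finite length, so there is $b\in A\setminus K$ with $\mathfrak m_Pb\subset K$, and since $b\notin K$ there is $x\in\mathfrak m_P$ with $xb\notin J$. Then $xb\in K\setminus J$ and $(xb)Ke=b(xK)e\subset bJe=0$, which is excluded. So $A=K$ and $\lambda(S)-\lambda(R)=\lambda(P/K)=\lambda(R/\operatorname{soc}R)$.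

(b) By Lemma~\ref{lem:basic}(2), $N=\pi^{-1}(\operatorname{soc}R)$, which is the image of $K$ in $S$; the image of $J$ is $I$. The map $K^2\to N^2\subset\operatorname{soc}S\cong k$ kills $JK$ because $IN=0$, and so defines $\theta$. Under $K/J\cong N/I\cong\mathfrak a$ the form $\theta(pq)$ is the form of Lemma~\ref{lem:basic}(3).
\end{proof}

Part (a) does not use (T). For a ring with (T) that is not a field, the two parts show that the answer to the Question is yes if and only if some presentation $R=P/J$ admits a $\theta$; for the forward direction take $P=S$ in (b). For $R_1=k[[x,y]]/(x,y)^3$ we have $K^2/JK=(x,y)^4/(x,y)^5$, and the coefficient of $x^2y^2$ is a $\theta$, giving the form of Example~\ref{ex:R1}. For $R_2$, the computation in the proof of Theorem~\ref{thm:counter}, carried out in $P$, gives $K^2\subset J^2+JK=JK$ in every presentation, so the only functional is zero.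

\section{Quadratic growth}\label{sec:quadratic}

\subsection*{The rings $R(\mathcal Q)$}
We place $R_1$ and $R_2$ in a large family of rings satisfying (T). Let $n\ge2$ be even, $V=k^n$ and $M=\binom{n+1}2=\dim\operatorname{Sym}^2V$. In every characteristic, $(\operatorname{Sym}^2V)^*$ is the space of symmetric bilinear forms on $V$, that is, of symmetric $n\times n$ matrices $Q$, with $Q(v,v')=v^TQv'$. Let $\mathcal Q_0$ be the span of the identity matrix $\mathrm{Id}$ and the block diagonal matrices $Q_1$, $Q_2$ with $n/2$ blocks $\begin{pmatrix}1&0\\0&0\end{pmatrix}$, respectively $\begin{pmatrix}0&1\\1&0\end{pmatrix}$. It has dimension three, and $Q_1Q_2-Q_2Q_1$ has blocks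
\[
\begin{pmatrix}0&1\\0&0\end{pmatrix}-\begin{pmatrix}0&0\\1&0\end{pmatrix}=\begin{pmatrix}0&1\\-1&0\end{pmatrix},
\]
so it is invertible.

For a subspace $\mathcal Q\supset\mathcal Q_0$ of $(\operatorname{Sym}^2V)^*$ of dimension $t$, let $\mu\colon\operatorname{Sym}^2V\to\mathcal Q^*$ be the surjection dual to the inclusion, so $\mu(vv')$ is the functional $Q\mapsto Q(v,v')$. Put
\[
R(\mathcal Q)=k\oplus V\oplus\mathcal Q^*,\qquad \mathfrak m=V\oplus\mathcal Q^*,\qquad v\cdot v'=\mu(vv'),\qquad \mathfrak m\cdot\mathcal Q^*=0 .
\]
All products of three elements of $\mathfrak m$ vanish, so the multiplication is associative and $R(\mathcal Q)$ is a local $k$-algebra with $\mathfrak m^3=0$ and $\mathfrak m^2=\mathcal Q^*$. If $0\ne v\in V$, then $\mathrm{Id}(v,v')\ne0$ for some $v'$, so $vv'\neq0$; hence $\operatorname{soc}R(\mathcal Q)=\mathcal Q^*$. Thus $\lambda(R(\mathcal Q))=1+n+t$ and $\lambda(R(\mathcal Q)/\operatorname{soc}R(\mathcal Q))=n+1$. For $\mathcal Q=\mathcal Q_0$ and $n=2r\in\{2,4\}$ this is $R_r$, with $u^*=Q_1$, $v^*=Q_2$, $w^*=\mathrm{Id}-Q_1$ in the basis $x_1,y_1,\dots$ of $V$.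

\begin{lemma}\label{lem:T}
$R=R(\mathcal Q)$ satisfies \textup{(T)}.
\end{lemma}

\begin{proof}
View $\mathcal Q=\mathcal Q^{**}$ inside $\omega_R=\operatorname{Hom}_k(R,k)$ as the functionals vanishing on $k\oplus V$. An element $r\in R$ is killed by all functionals in $\mathfrak m\omega_R$ if and only if $\varphi(xr)=0$ for all $x\in\mathfrak m$, $\varphi\in\omega_R$, that is, if and only if $r\in\operatorname{soc}R$. So $\mathfrak m\omega_R$ consists of the functionals vanishing on $\operatorname{soc}R$, the map $\mathcal Q\to\omega_R/\mathfrak m\omega_R\cong(\operatorname{soc}R)^*$ is bijective, and $\mathcal Q$ generates $\omega_R$ by Nakayama's lemma. For $y\in V$ and $Q\in\mathcal Q$, the functional $y\cdot Q$ is $v\mapsto y^TQv$ on $V$ and zero on $k\oplus\mathcal Q^*$. Since $(Qy)^Tv=y^TQv$, we obtain the relations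
\begin{equation}\label{eq:relation}
(Qy)\cdot\mathrm{Id}=y\cdot Q\quad\text{in }\omega_R .
\end{equation}

Let $f\colon\omega_R\to R$ be $R$-linear. If $f(\omega_R)\not\subset\mathfrak m$, then $f$ is onto, hence bijective by length, so $\omega_R$ is cyclic and $t=\dim\omega_R/\mathfrak m\omega_R=1$, contrary to $t\ge3$. So $f(Q)\in f_1(Q)+\mathcal Q^*$ for a $k$-linear map $f_1\colon\mathcal Q\to V$. Put $\alpha=f_1(\mathrm{Id})$. Applying $f$ to \eqref{eq:relation} gives $(Qy)\cdot\alpha=y\cdot f_1(Q)$ in $\mathcal Q^*$. Evaluate at $Q'\in\mathcal Q$: $y^TQQ'\alpha=y^TQ'f_1(Q)$ for all $y$, so $QQ'\alpha=Q'f_1(Q)$. With $Q'=\mathrm{Id}$ we get $f_1(Q)=Q\alpha$, and therefore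
\[
(QQ'-Q'Q)\,\alpha=0\qquad\text{for all }Q,Q'\in\mathcal Q .
\]
Taking $Q=Q_1$, $Q'=Q_2$ gives $\alpha=0$, so $f_1=0$. Thus $f(\mathcal Q)\subset\operatorname{soc}R$, and $f(\omega_R)=Rf(\mathcal Q)\subset\operatorname{soc}R$.
\end{proof}

The proof shows the role of $\mathcal Q_0$: the identity turns the relations of $\omega_R$ into commutators, and $Q_1,Q_2$ supply an invertible one. A commutator of symmetric matrices has the form $B-B^T$, which is singular for odd $n$; this is why $n$ is even.

\subsection*{Functionals on quartics}
Let $J_2=\ker\mu=\mathcal Q^\perp\subset\operatorname{Sym}^2V$, the space of quadratic relations of $R(\mathcal Q)$, and $j=\dim J_2=M-t$. For $F\in(\operatorname{Sym}^4V)^*$ define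
\[
C_F\colon\operatorname{Sym}^2V\to(\operatorname{Sym}^2V)^*,\quad q\mapsto F(q\,\cdot\,),\qquad K_F=\ker C_F .
\]
These objects come from Proposition~\ref{prop:criterion}. Let $P$ be the power series ring on a basis of $V$, so $R(\mathcal Q)=P/J$ with $J=J_2P+\mathfrak m_P^3$. Then $K=\mathfrak m_P^2$, $K/J=\operatorname{Sym}^2V/J_2$ and
\[
K^2/JK=\mathfrak m_P^4/(J_2\mathfrak m_P^2+\mathfrak m_P^5)=\operatorname{Sym}^4V/(J_2\cdot\operatorname{Sym}^2V).
\]
A functional $\theta$ is an $F$ with $J_2\subset K_F$, and it is nondegenerate exactly when $K_F=J_2$. For $t\approx M/2$ the spaces $J_2$ depend on about $M^2/4\approx n^4/16$ parameters, while $F$ depends on $\binom{n+3}4\approx n^4/24$. So most $J_2$ should not be of the form $K_F$, nor even close to one. To turn this into a bound on the colength we need two things that the criterion does not give: an $F$ for an arbitrary cover, which need not be graded or a quotient of this $P$, and a quantitative statement when the colength exceeds $\lambda(R/\operatorname{soc}R)$. The next lemma says that an excess of $c$ forces $J_2$ to be within $c$ of some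 $K_F$; for $c=0$ it gives $K_F=J_2$.

\begin{lemma}\label{lem:quartic}
Let $R=R(\mathcal Q)$, let $\pi\colon S\to R$ be a Gorenstein cover with $S$ containing a field, and put $c=\lambda(S)-\lambda(R)-\lambda(R/\operatorname{soc}R)$. Then $c\ge0$ and there is $F\in(\operatorname{Sym}^4V)^*$ with
\[
\dim(J_2\cap K_F)\ge j-c,\qquad\dim K_F\le j+c .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:T} we may use Lemma~\ref{lem:basic} and its notation; thus $c=s+\delta\ge0$.

\emph{Construction of $F$.} To evaluate polynomials in $S$ we make $S$ a $k$-algebra; this is the only use of the hypothesis that $S$ contains a field. The hypothesis gives $\mathbb F\subset S$, where $\mathbb F$ is the prime field of $k$. As $\mathbb F$ is perfect, $k/\mathbb F$ is separable, so $k$ is formally smooth over $\mathbb F$ \cite[Thm.~26.9]{Matsumura}: for every $\mathbb F$-algebra $C$ and ideal $\mathfrak c$ with $\mathfrak c^2=0$, each homomorphism $k\to C/\mathfrak c$ lifts to $C$. The ideal $I$ is nilpotent and each map $S/I^{m+1}\to S/I^m$ has square-zero kernel, so $k\subset R$ lifts step by step to $k\to S$. Now $S$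 is a finite-dimensional $k$-algebra with residue field $k$, and $\pi$ is $k$-linear. Choose a $k$-linear lift $V\to\mathfrak n$ of $V\subset R$ and extend it to a $k$-algebra map $\operatorname{Sym}V\to S$, $g\mapsto\tilde g$; then $\pi(\tilde q)=\mu(q)$ for $q\in\operatorname{Sym}^2V$. Choose $\varphi\in\operatorname{Hom}_k(S,k)$ nonzero on the line $\operatorname{soc}S$, and put $F(g)=\varphi(\tilde g)$ for $g\in\operatorname{Sym}^4V$. Thus $F(qq')=\varphi(\tilde q\tilde q')$ for quadrics $q,q'$. Let $W=\mu^{-1}(\mathfrak a)$; since $\mu$ maps onto $\operatorname{soc}R$, $W$ has codimension $s$ in $\operatorname{Sym}^2V$.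

\emph{First inequality.} For $g\in J_2$ we have $\tilde g\in I$. Let $J'$ be the kernel of $J_2\to I/(I\cap N)$, $g\mapsto\tilde g$; then $\dim J'\ge j-\delta$. Let $g\in J'$ and $q\in W$. As $\pi(\tilde q)\in\pi(N)$, we can write $\tilde q=\nu-i$ with $\nu\in N$, $i\in I$. Since $\tilde g\in I\cap N$ and $IN=0$, we get $\tilde g\nu=0=\tilde gi$, so $F(gq)=0$. Hence $C_F$ maps $J'$ into the annihilator of $W$, which has dimension $s$, and $\dim(J'\cap K_F)\ge j-\delta-s$.

\emph{Second inequality.} We compare $F(qq')$ with the form of Lemma~\ref{lem:basic}(3). Choose a $k$-linear section $\sigma\colon\mathfrak a\to N$ of $\pi|_N$. For $q\in W$ put $\nu(q)=\sigma(\mu(q))\in N$ and $i(q)=\nu(q)-\tilde q\in I$; both depend linearly on $q$. Using $NI=0$ twice,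
\[
\nu(q)\nu(q')=\nu(q)\tilde q'=\tilde q\tilde q'+i(q)\bigl(\nu(q')-i(q')\bigr)=\tilde q\tilde q'-i(q)i(q') .
\]
So on $W$ we have $F(qq')=\varphi(\nu(q)\nu(q'))+\varphi(i(q)i(q'))$. The first form is the pullback along the surjection $\mu\colon W\to\mathfrak a$ of a nondegenerate form, so it has rank $\dim\mathfrak a=t-s$. The second is pulled back from the form $\varphi(ii')$ on $I$, which factors through $I/(I\cap N)$, so it has rank at most $\delta$. Rank is subadditive, so $F(qq')$ has rank at least $t-s-\delta=t-c$ on $W$. Therefore $\operatorname{rank}C_F\ge t-c$ and $\dim K_F\le M-t+c=j+c$.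
\end{proof}

\subsection*{The dimension count}

\begin{proof}[Proof of Theorem~\ref{thm:quadratic}]
(a) We may assume $\varepsilon<\frac1{36}$, since otherwise the bound is trivial. Let $n\ge4$ be even, $t=\lceil M/2\rceil=\lceil n(n+1)/4\rceil$, $j=M-t=\lfloor M/2\rfloor$ and $D=\binom{n+3}4=\dim\operatorname{Sym}^4V$. Recall that the Grassmannian $\operatorname{Gr}(a,b)$ of $a$-dimensional subspaces of a $b$-dimensional space is irreducible of dimension $a(b-a)$ and contains a dense open affine space defined over the ground field. The map $\mathcal Q\mapsto J_2=\mathcal Q^\perp$ identifies the $t$-dimensional spaces $\mathcal Q\supset\mathcal Q_0$ with the $k$-points of the Grassmannian $\mathcal G$ of $j$-dimensional subspaces of $\mathcal Q_0^\perp$, and $\dim\mathcal G=j(M-3-j)=(t-3)j$.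

Work over an algebraic closure $\bar k$ and fix $0\le c\le j$. Let $Z_c$ be the set of $B\in\mathcal G(\bar k)$ for which some $F$ satisfies $\dim(B\cap K_F)\ge j-c$ and $\dim K_F\le j+c$. Then $Z_c$ is the image, under the last projection, of
\[
Y=\bigl\{(F,A,B)\in\mathbb A^D\times\operatorname{Gr}(j-c,M)\times\mathcal G:\ \dim K_F\le j+c,\ A\subset K_F,\ A\subset B\bigr\}.
\]
The first condition is open, being a lower bound on $\operatorname{rank}C_F$, and the other two are closed, so $Y$ is locally closed. We bound $\dim Y$ through the projections $(F,A,B)\mapsto(F,A)\mapsto F$, using that the dimension of the source of a morphism is at most the dimension of the target plus the largest fiber dimension. For fixed $F$ with $\dim K_F=\kappa\le j+c$, the spaces $A$ form $\operatorname{Gr}(j-c,\kappa)$, which is empty or has dimension $(j-c)(\kappa-j+c)\le2c(j-c)$. For fixed $A$, a space $B\supset A$ is a $c$-dimensional subspace of $\operatorname{Sym}^2V/A$, which has dimension $M-j+c$; so these $B$ vary in dimension at most $c(M-j)=ct$. Therefore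
\[
\dim\overline{Z_c}\le\dim Y\le D+2c(j-c)+ct .
\]

Suppose that
\begin{equation}\label{eq:count}
D+2cj+ct<(t-3)j .
\end{equation}
Then $\overline{Z_c}$ is a proper closed subset of the irreducible variety $\mathcal G$, and it meets the open affine space in a proper closed subset. A nonzero polynomial over $\bar k$ does not vanish at all points with coordinates in the infinite field $k$, so some $k$-point $J_2=\mathcal Q^\perp$ lies outside $Z_c$. Let $S\to R=R(\mathcal Q)$ be a cover containing a field, with excess $c'$ as in Lemma~\ref{lem:quartic}. If $c'\le c$, the functional $F$ of that lemma satisfies the two inequalities for $c$, and the dimensions involved are unchanged on extending scalars to $\bar k$; so $J_2\in Z_c$, which is false. Hence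
\[
\lambda(S)-\lambda(R)\ge n+1+c+1 .
\]

It remains to choose $c$. We have $t,j=n^2/4+O(n)$, so $(t-3)j-D=\frac{n^4}{16}-\frac{n^4}{24}+O(n^3)=\frac{n^4}{48}+O(n^3)$ and $2j+t=\frac{3n^2}4+O(n)$. For $c=\lfloor(\frac1{36}-\frac\varepsilon2)n^2\rfloor$ we get $c(2j+t)\le\frac{n^4}{48}-\frac{3\varepsilon}8n^4+O(n^3)$. So $0\le c\le j$ and \eqref{eq:count} hold for large $n$, and then
\[
\lambda(S)-\lambda(R)>c+1>\bigl(\tfrac1{36}-\tfrac\varepsilon2\bigr)n^2\ge\bigl(\tfrac1{36}-\varepsilon\bigr)(n+1)^2
\]
for large $n$. If $\operatorname{char}k=0$, nonzero integers have nonzero image in the residue field of $S$, so they are units and $\mathbb Q\subset S$.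

(b) Let $e=\lambda(\mathfrak m/\mathfrak m^2)$, so $\lambda(R/\operatorname{soc}R)=e+1$. The $k$-vector space $\mathfrak m^2$ is spanned by the products of pairs of $e$ generators of $\mathfrak m$, so the idealization has colength
\[
\lambda(R)\le1+e+\binom{e+1}2=(e+1)^2-\binom{e+1}2\le\lambda(R/\operatorname{soc}R)^2 ,
\]
and it contains a field if $R$ does.
\end{proof}

\section{Positive results}\label{sec:positive}

\subsection*{Increasing the colength}
A cover with nonzero kernel only needs $S_0/\operatorname{soc}S_0$ to map onto $R$. So we may attach to $S_0$ a chain $k[z]/(z^{r+1})$ of any length, provided that we identify the two socles to keep the ring Gorenstein.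

\begin{lemma}\label{lem:up}
If $R$ has a Gorenstein cover $S_0\to R$ of colength $d_0\ge1$, then it has one of colength $d$ for every $d\ge d_0$.
\end{lemma}

\begin{proof}
Let $\mathfrak n_0$ be the maximal ideal of $S_0$ and $\sigma$ a generator of $\operatorname{soc}S_0$. As $S_0\to R$ is not injective, $S_0$ is not a field, so $\sigma\in\mathfrak n_0$. For $r\ge2$ let $C=S_0\times_kk[z]/(z^{r+1})$ be the ring of pairs $(\alpha,\beta)$ with the same image in $k$. It is local with maximal ideal $\mathfrak n_0\oplus(z)$, and it maps onto $S_0$ with kernel $0\oplus(z)$ of length $r$, so $\lambda(C)=\lambda(S_0)+r$. The element $\tau=(\sigma,-z^r)$ lies in $\operatorname{soc}C$, so $C\tau$ has length one, and each nonzero element of $C\tau$ has both components nonzero. Put $S=C/C\tau$; then $\lambda(S)=\lambda(S_0)+r-1$.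

Let $(\alpha,\beta)\in\mathfrak n_0\oplus(z)$ represent an element of $\operatorname{soc}S$. For $y\in\mathfrak n_0$ the product $(y,0)(\alpha,\beta)=(y\alpha,0)$ lies in $C\tau$, so $y\alpha=0$; and $(0,z)(\alpha,\beta)=(0,z\beta)\in C\tau$ gives $z\beta=0$. Hence $\operatorname{soc}S=(\operatorname{soc}S_0\oplus kz^r)/C\tau$ has length one, and $S$ is Gorenstein. The surjection $C\to S_0/\operatorname{soc}S_0$, $(\alpha,\beta)\mapsto\bar\alpha$, kills $\tau$ and so factors through $S$. The kernel of $S_0\to R$ is nonzero, so it contains the simple socle of $S_0$, and $S_0/\operatorname{soc}S_0$ maps onto $R$. Thus $S$ covers $R$ with colength $d_0+r-1$, which takes every value $d>d_0$.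
\end{proof}

If $R$ is not Gorenstein, every cover has colength at least $1$, and Theorem~\ref{thm:positive}(b) follows. The hypothesis $d_0\ge1$ cannot be dropped. Let $R$ be Gorenstein with nonprincipal maximal ideal; colength $0$ is attained, but colength $1$ is not. Indeed, colength $1$ means $I=\operatorname{soc}S$, so $\mathfrak n=0:I\cong\omega_R\cong R$ is principal, and then so is $\mathfrak m$. For Gorenstein $R$ we must therefore find a cover other than $R$ itself, and the idealization, of colength $\lambda(R)=\lambda(R/\operatorname{soc}R)+1$, misses by one.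

\subsection*{The Gorenstein case}
Write $R=P/\operatorname{ann}e$ with $e\in E$. Any $e'\in E$ with $e\in Pe'$ gives a Gorenstein cover $P/\operatorname{ann}e'\to R$, and the most economical choice should be a solution of $xe'=e$ for a generator $x$ of the maximal ideal. To control $e'$ we need $E$ explicitly in the direction of $x$.

\begin{lemma}\label{lem:hull}
Let $(P_1,\mathfrak m_1,k)$ be a Noetherian local ring, $E_1$ the injective hull of $k$ over $P_1$, and $P=P_1[[x]]$. Let $G=\bigoplus_{i\ge0}E_1X^i$ with $x\cdot\epsilon X^i=\epsilon X^{i-1}$ for $i\ge1$ and $x\cdot\epsilon X^0=0$. Then $G$ is the injective hull $E$ of $k$ over $P$.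
\end{lemma}

\begin{proof}
Every element of $G$ is killed by a power of $x$, so power series act and $G$ is a $P$-module; every element is also killed by a power of $\mathfrak m_1$, hence by a power of $\mathfrak m_P=(x,\mathfrak m_1)$. The elements killed by $x$ form $E_1X^0$, so $\operatorname{soc}G=(\operatorname{soc}E_1)X^0$ is simple, and $G\subset E$ by (D1). Let $\mathfrak b_r=(x^r)+\mathfrak m_1^rP$. Then $0:_G\mathfrak b_r=\bigoplus_{i<r}(0:_{E_1}\mathfrak m_1^r)X^i$. Since $P$ and $P_1$ have the same residue field, lengths over $P$ and over $P_1$ agree, and (D2) gives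
\[
\lambda(0:_G\mathfrak b_r)=r\,\lambda(P_1/\mathfrak m_1^r)=\lambda\bigl((P_1/\mathfrak m_1^r)[x]/(x^r)\bigr)=\lambda(P/\mathfrak b_r)=\lambda(0:_E\mathfrak b_r).
\]
So $0:_E\mathfrak b_r\subset G$ for all $r$. These submodules exhaust $E$, because $\mathfrak b_r\subset\mathfrak m_P^r$.
\end{proof}

\begin{example}\label{ex:integrate}
Let $P=k[[x,y]]$. Applying the lemma twice gives $E=\bigoplus kX^aY^b$, with $x$ and $y$ lowering the exponents. Let $J=(xy,x^2-y^2)$ and $R=P/J$, the ring of Remark~\ref{rem:oneletter}, of length $4$. The ideal $J$ kills $e=X^2+Y^2$, and $Pe=\langle e,X,Y,1\rangle$ has length $4$, so $J=\operatorname{ann}e$. Multiply $e$ formally by $X$: $e'=X^3+XY^2$ has $xe'=e$, and $Pe'=\langle e',e,XY,X,Y,1\rangle$ has length $6$. The colength $2$ is the length of $Je'=\langle Y,1\rangle$, computed from $xy\,e'=Y$ and $(x^2-y^2)e'=0$. Observe that $Je'$ lies in $\langle Y^2,Y,1\rangle$, the space of $X^0$-coefficients of elements of $Pe$, and that this space has length only $\lambda(R)-1$, because $X\in Pe$ has $X^0$-coefficient zero. Lemma~\ref{lem:up} then raises the colength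 from $2$ to $3=\lambda(R/\operatorname{soc}R)$.
\end{example}

The general proof follows the example. The element playing the role of $X$ is what saves one unit over the idealization, and it exists because $x$ is chosen as a minimal generator.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
If $R$ is a field, take $S=R$. Otherwise $\lambda(R/\operatorname{soc}R)=\lambda(R)-1\ge1$, and by Lemma~\ref{lem:up} it suffices to find a cover $S'$ with
\[
1\le\lambda(S')-\lambda(R)\le\lambda(R)-1 .
\]
By Cohen's structure theorem $R$ is a quotient of a power series ring over $\Lambda$, where $\Lambda$ is either the field $k$ (put $\varpi=0$) or a complete discrete valuation ring with uniformizer $\varpi$ and residue field $k$. In particular there is a map $\Lambda\to R$ inducing an isomorphism on residue fields.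

\emph{Case $\mathfrak m=\varpi R$.} Here $\varpi\ne0$ since $R$ is not a field. We have $R=\operatorname{im}\Lambda+\varpi R$; substituting this into itself and using that $\varpi$ is nilpotent in $R$ gives $R=\operatorname{im}\Lambda$. So $R=\Lambda/(\varpi^h)$ with $h=\lambda(R)$, and $S'=\Lambda/(\varpi^{2h-1})$ has colength $h-1$.

\emph{Case $\mathfrak m\ne\varpi R$.} Choose elements of $\mathfrak m$ whose images minimally generate $\mathfrak m/\varpi R$, and send $x_1,\dots,x_n$ $(n\ge1)$ to them. The resulting map $P=\Lambda[[x_1,\dots,x_n]]\to R$ has $\mathfrak m_PR=\mathfrak m$, so $R=\operatorname{im}P+\mathfrak m_PR$, and the same substitution shows that it is onto. Write $R=P/J$, $x=x_1$, and $P=P_1[[x]]$ with $P_1=\Lambda[[x_2,\dots,x_n]]$ and $\mathfrak m_1=(\varpi,x_2,\dots,x_n)$. By minimality,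
\begin{equation}\label{eq:minimal}
x\notin J+\mathfrak m_1P .
\end{equation}
Let $E=\bigoplus_iE_1X^i$ as in Lemma~\ref{lem:hull}. Since $R$ is Gorenstein, $0:_EJ\cong\omega_R\cong R$ by (D2) and (D3), so $0:_EJ=Pe$ with $\operatorname{ann}e=J$. Write $e=\sum_i\varphi_iX^i$ and put $e'=\sum_i\varphi_iX^{i+1}$, so that $xe'=e$. The ring $S'=P/\operatorname{ann}e'$ is Gorenstein Artin by (D1), and $\operatorname{ann}e'\subset\operatorname{ann}e=J$. So $S'$ covers $R$ with colength $\lambda(J/\operatorname{ann}e')=\lambda(Je')$.

\emph{Lower bound.} If $Je'=0$, then $Pe'\subset0:_EJ=Pe=xPe'$, so $e'=0$ by Nakayama's lemma and $e=0$, which is absurd. Hence $\lambda(Je')\ge1$.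

\emph{Upper bound.} Let $\pi_0\colon E\to E_1$ be the $X^0$-coefficient, a $P_1$-linear map; as before, lengths over $P$ and $P_1$ agree. Let $p\in J$ and write $p=p_0+xq$ with $p_0\in P_1$, $q\in P$. Since $x(pe')=pe=0$, we have $pe'\in E_1X^0$, so $\pi_0$ is injective on $Je'$. Since $\pi_0(e')=0$,
\[
\pi_0(pe')=p_0\pi_0(e')+\pi_0(qxe')=\pi_0(qe)\in\pi_0(Pe).
\]
Therefore $\lambda(Je')\le\lambda(\pi_0(Pe))=\lambda(R)-\lambda(Pe\cap\ker\pi_0)$, and it remains to find a nonzero element of $Pe\cap\ker\pi_0$. Let $0\ne\epsilon\in\operatorname{soc}E_1$ and $\eta=\epsilon X\in\ker\pi_0$; it is killed by $x^2$ and by $\mathfrak m_1P$. The image of $J$ in $P/\mathfrak m_1P=k[[x]]$ is a proper ideal that does not contain $x$ by \eqref{eq:minimal}, so it is contained in $(x^2)$. Thus $J\subset(x^2)+\mathfrak m_1P$ kills $\eta$, that is, $\eta\in0:_EJ=Pe$. Hence $\lambda(Je')\le\lambda(R)-1$.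
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ananthnarayan}
H.~Ananthnarayan, \emph{Computing Gorenstein Colength}, arXiv:0810.4542 (2008).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
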